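# The field of fractions of the arithmetic power series on the open unit disc is not ample

Throughout, $D=\{t\in\mathbb C:|t|<1\}$ and $D_r=\{|t|<r\}$. For a connected Riemann surface $R$, $\mathcal O(R)$ and $\mathcal M(R)$ are its holomorphic and meromorphic functions; $\mathcal M(R)$ is a field. A curve over a field $K$ is geometrically integral (a smooth connected curve with a $K$-rational point is automatically so), and its genus is that of its smooth projective completion.

## 1. Arithmetic power series, ample fields, zero counts, conformal metrics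

**Definition 1 (arithmetic power series).** $\mathbb Z\{t\}$ is the ring of power series $\sum_{n\ge0}a_nt^n$ with all $a_n\in\mathbb Z$ that converge on $D$. Its field of fractions is $E=\mathrm{Quot}(\mathbb Z\{t\})$. For $0<r<1$, $\mathbb Z_r[[t]]$ is the ring of continuous complex-valued functions on the closed disc of radius $r$ that are holomorphic on its interior and whose Taylor expansion at $0$ has only integer coefficients; $E_r=\mathrm{Quot}(\mathbb Z_r[[t]])$. Then $\mathbb Z\{t\}=\bigcap_{r<1}\mathbb Z_r[[t]]$.

*Examples.* The series $\sum t^n$ and $\sum 2^nt^{n^2}$ lie in $\mathbb Z\{t\}$. The series $\sum 2^nt^n=1/(1-2t)$ does not, because of its pole at $\frac12$; it lies in $\mathbb Z_r[[t]]$ exactly when $r<\frac12$, and it does lie in $E$. In general $\mathbb Z\{t\}\subset\mathcal O(D)$, so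
$$E\subset\mathcal M(D).$$
This already excludes some series with integer coefficients. We have $\sqrt{1-4t}=1-2\sum_{n\ge0}C_nt^{n+1}$ with Catalan numbers $C_n\in\mathbb Z$, so it lies in $\mathbb Z_r[[t]]$ for $r<\frac14$. It is not in $E$: if $v\in\mathcal M(D)$ and $v^2=1-4t$, then at $t=\frac14$ we would have $2\operatorname{ord}v=1$.

**Definition 2 (ample field).** A field $K$ is ample (or large) if every smooth curve over $K$ that has a $K$-rational point has infinitely many $K$-rational points.

*Examples.* $\mathbb R$ is ample: near a real point, the implicit function theorem gives an arc of real points. $\mathbb Q$ is not ample: the curve $x^4+y^4=1$ is smooth (a singular point would be $(0,0)$), and by Fermat's theorem on fourth powers its rational points are $(\pm1,0)$ and $(0,\pm1)$.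

**Definition 3 (counting functions).** For $f\in\mathcal O(D)$ with $f(0)\neq0$, let $n_f(s)$ be the number of zeros of $f$ in $D_s$ with multiplicity, and
$$N_f(r)=\sum_{f(\zeta)=0,\ |\zeta|<r}\log\frac r{|\zeta|}.$$
A zero $\zeta$ with $|\zeta|<r$ contributes $\int_{\max(r_0,|\zeta|)}^r\frac{ds}s$ to $\int_{r_0}^rn_f(s)\frac{ds}s$, so
$$\int_{r_0}^rn_f(s)\frac{ds}s=N_f(r)-N_f(r_0).\tag{1}$$

*Example.* For $f=1-2t$: $n_f(s)=1$ for $s>\frac12$, and $N_f(r)=\log 2r$ for $r\ge\frac12$.

**Definition 4 (conformal semimetric, curvature).** A conformal semimetric on a Riemann surface is given in each local coordinate $z$ by $\sigma|dz|$ with $\sigma\ge0$ continuous, compatibly with coordinate changes; it is a metric if $\sigma>0$. Its area form is $\sigma^2\,dx\,dy$. Where $\sigma$ is positive and smooth, its curvature is $-\sigma^{-2}\Delta\log\sigma$. The curvature does not depend on the coordinate, because $\log|\varphi'|$ is harmonic for a coordinate change $\varphi$.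

*Examples.* (i) Pulling back $|dw|$ by $w=z^2$ gives the semimetric $2|z||dz|$. (ii) The spherical metric $\chi=\frac{2|dx|}{1+|x|^2}$ on $\mathbb P^1$. If $u$ is meromorphic on an open set in $\mathbb C$, then $u^*\chi=2u^\#|dt|$ with
$$u^\#=\frac{|u'|}{1+|u|^2},$$
read as $(1/u)^\#$ at poles of $u$. (iii) The Poincaré metric $\frac{2|dz|}{1-|z|^2}$ on $D$. Here $\Delta\log\frac2{1-|z|^2}=\frac4{(1-|z|^2)^2}$, so its curvature is $-1$.

**Definition 5 (Poincaré metric of a surface).** If the universal cover of $R$ is $D$, the deck transformations are automorphisms of $D$, hence isometries of the Poincaré metric, which therefore descends to a metric $ds_R$ on $R$. *Example:* every compact Riemann surface of genus $\ge2$ has one, by uniformization. So does every $R$ with a nonconstant bounded holomorphic function, since such a function cannot exist on a surface covered by $\mathbb P^1$ or $\mathbb C$.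

**Schwarz–Pick.** A holomorphic $\varphi:D\to D$ satisfies $\frac{2|\varphi'(z)|}{1-|\varphi(z)|^2}\le\frac2{1-|z|^2}$. If $\Phi:D\to S$ is holomorphic and $S$ is covered by $D$, then, lifting $\Phi$ to the universal cover, $\Phi^*ds_S\le\frac{2|dt|}{1-|t|^2}$.

## 2. Ampleness of $E$ and its finite extensions: the statements

Each $E_r$ with $r<1$ is ample, and by Harbater every finite group occurs as a Galois group over $E$. Neither fact is used below. We ask: **if a smooth curve over $E$ has one $E$-rational point, must it have infinitely many?** The answer is no, and a single explicit series is responsible. Put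
$$f=\prod_{j\ge1}\bigl(1-2^{2^j}t^{4^j}\bigr).\tag{2}$$

For $r<1$ we have $\sum_j2^{2^j}r^{4^j}<\infty$, because $2^j\log2+4^j\log r\to-\infty$ faster than linearly. So the product converges locally uniformly on $D$. Its coefficients are limits of integers, hence integers. Thus $f\in\mathbb Z\{t\}$ and $f(0)=1$. The $j$-th factor has $4^j$ simple zeros, all on $|t|=r_j:=2^{-2^{-j}}$. The $r_j$ are distinct, so all zeros of $f$ are simple; the smallest radius is $r_1=2^{-1/2}>\frac12$. Keeping only the zeros on $|t|=r_m$,
$$N_f(r_{m+1})\ \ge\ 4^m\log\frac{r_{m+1}}{r_m}=4^m(2^{-m}-2^{-m-1})\log2=2^{m-1}\log2.\tag{3}$$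

**Theorem 1.** The curve $X:\ v^2=1+f^5y^{10}$ over $E$ is smooth and geometrically integral, and $X(E)=\{(0,1),(0,-1)\}$. Hence $E$ is not ample. More generally $X(K)=\{(0,\pm1)\}$ for every field $K$ with $\mathbb Q(f)\subset K\subset\mathcal M(D)$, so no such $K$ is ample.

**Theorem 2.** (a) Every smooth curve of genus $\le1$ over $E$ having an $E$-rational point has infinitely many $E$-rational points.

(b) Let $F/E$ be a finite extension. There is $f\in\mathbb Z\{t\}$ such that for every $g\ge2$ the smooth projective model $X_{g,f}$ of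
$$y^{2g+1}=f\,(x^2-1)$$
has genus $g$ and exactly three $F$-rational points. For $F=E$ the explicit $f$ of (2) works.

In particular no finite extension of $E$ is ample, and $2$ is exactly the smallest genus in which the ampleness property fails over $E$.

## 3. Hand computations: the line, and points of $X$ over $E_r$

In genus $0$ a smooth curve with a rational point is a nonempty open subset of $\mathbb P^1_E$, and it has infinitely many points because $E$ is infinite.

Next, try to prove that $X$ has infinitely many points by deforming $(0,1)$. Take $y=2t^k$. Then $f^5y^{10}=4w$ with $w=256\,t^{10k}f^5\in\mathbb Z\{t\}$, and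
$$v=\sqrt{1+4w}=1+2\sum_{n\ge1}(-1)^{n-1}C_{n-1}w^n$$
has integer coefficients. If $r<1$ is given and $k$ is so large that $|4w|<1$ on the closed disc of radius $r$, the series converges uniformly there, so $v\in\mathbb Z_r[[t]]$. All large $k$ are allowed, so $X(E_r)$ is infinite for every single $r<1$.

The attempt stops at the passage from each $r<1$ to all $r<1$ at once. The admissible $k$ depend on $r$. For a fixed $k$, the function $v$ is meromorphic on $D$ only if every zero of $1+4w$ in $D$ has even order, just as for $\sqrt{1-4t}$. By Theorem 1 this fails for every $k$.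

## 4. Maps from the disc to a surface of genus 2

Let $S$ be the compact Riemann surface of $V^2=1+U^5$. It has genus $2$ and one point at infinity. On $X$ put $u=fy^2$; then $v^2=1+u^5$. So a point of $X$ over $K\subset\mathcal M(D)$ gives a map $D\to S$. A first idea for showing that $X$ has few points is the proof of Picard's theorem: a holomorphic map $\mathbb C\to S$ lifts to the universal cover $D$ of $S$, and is constant by Liouville.

With $D$ in place of $\mathbb C$, this breaks down exactly at Liouville. Let $p:D\to S$ be the universal covering. The maps $t\mapsto p(t^k)$, $k\ge1$, are nonconstant and pairwise distinct, since in a local coordinate centered at $p(0)$ they vanish to order $k$ at $t=0$. Hence the constant curve $V^2=1+U^5$ has infinitely many points over $\mathcal M(D)$.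

What survives of the argument is quantitative. By Schwarz–Pick, a map $D\to S$ cannot expand more than the Poincaré metric. This bounds the spherical area that $u$ covers on $D_s$, and by Nevanlinna's first main theorem it bounds the number of zeros of $u$: we shall find that the integrated count of zeros up to radius $r$ is $O(\log\frac1{1-r})$. On the other side, $u=fy^2$ has odd order at each zero of $f$. A pole of odd order is impossible on $v^2=1+u^5$. So *every zero of $f$ is a zero of $u$*. By (3), $f$ has far more zeros than $u$ can have. The integrality of coefficients enters only through the existence of such an $f$ in $\mathbb Z\{t\}$; this is why $K=\mathcal M(D)$ is allowed in Theorem 1.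

## 5. Proof of Theorem 1

**Smoothness and integrality.** The aim is to see that $X$ is a legitimate test curve. A singular point over $\overline K$ has $2v=0$ and $10f^5y^9=0$, so $v=y=0$, which is not on $X$. The polynomial $1+f^5y^{10}$ is squarefree in $y$, since its derivative vanishes only at $y=0$, where the polynomial is $1$. It has positive degree, so it is not a square in $\overline K(y)$. Hence $v^2-(1+f^5y^{10})$, monic in $v$, is irreducible over $\overline K$, and $X$ is geometrically integral. Clearly $(0,\pm1)\in X(\mathbb Q(f))$, and $\mathbb Q(f)\subset E$.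

**Reduction to nonconstant $u$.** We dispose of the easy case. Let $(y,v)\in X(K)$ and $u=fy^2\in\mathcal M(D)$, so $v^2=1+u^5$. Suppose $u=c$ is constant. If $c\ne0$, then $f=cy^{-2}$ has even order everywhere, but $f$ has a simple zero. So $c=0$, hence $y=0$ and $v=\pm1$. From now on suppose $u$ is nonconstant; we derive a contradiction. Note $y\not\equiv0$.

**Step 1: an area bound from Schwarz–Pick.** The aim is to show $u^\#\le C/(1-|t|^2)$.

The poles of $u$ and of $v$ coincide, by $v^2=1+u^5$, and form a discrete set. Off this set $\Phi=(u,v)$ is a holomorphic map to the affine curve $S\setminus\{\infty\}$, which is smooth because $V=U=0$ is not on it. As $t$ tends to a pole, $U(\Phi(t))=u(t)\to\infty$. Only the point $\infty\in S$ lies over $U=\infty$, so $\Phi(t)\to\infty\in S$. So $\Phi$ extends continuously, hence by Riemann's removable singularity theorem holomorphically, to $\Phi:D\to S$.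

By Schwarz–Pick, $\Phi^*ds_S\le\frac{2|dt|}{1-|t|^2}$. The pullback of $\frac{|dw|}{1+|w|^2}$ under $U:S\to\mathbb P^1$ is a continuous semimetric on the compact surface $S$, so it is at most a constant times $ds_S$. Pulling back by $\Phi$ gives a constant $C$ with
$$u^\#\le\frac C{1-|t|^2}\quad\text{on }D.$$
Put $A(s)=\frac1\pi\int_{D_s}(u^\#)^2\,dx\,dy$. Then
$$A(s)\le\frac{C^2}\pi\int_0^s\frac{2\pi\rho\,d\rho}{(1-\rho^2)^2}=C^2\Bigl[\frac1{1-\rho^2}\Bigr]_0^s=\frac{C^2s^2}{1-s^2},$$
and, since $\int\frac{s\,ds}{1-s^2}=-\frac12\log(1-s^2)$,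
$$\int_{1/2}^rA(s)\frac{ds}s\le\frac{C^2}2\log\frac1{1-r^2}\qquad(\tfrac12<r<1).\tag{4}$$

**Step 2: zeros are controlled by area (first main theorem).** The aim is to bound the number $n(s)$ of zeros of $u$ in $D_s$, with multiplicity, by $A(s)$ after integration. Let
$$V=\log(1+|u|^{-2})\ge0,\qquad M(s)=\frac1{2\pi}\int_0^{2\pi}V(se^{i\theta})\,d\theta .$$
Away from zeros and poles of $u$, $V=\log(1+|u|^2)-2\log|u|$. The second term is harmonic, and $\Delta\log(1+|u|^2)=4|u'|^2/(1+|u|^2)^2$, so $\Delta V=4(u^\#)^2$. At a pole of $u$, with $\omega=1/u$, we have $V=\log(1+|\omega|^2)$, which is smooth, and the formula persists. Near a zero $\zeta$ of order $m$, $V=-2m\log|t-\zeta|+(\text{smooth})$.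

*$M$ is continuous on $(0,1)$.* Fix $s'<1$, and let $\zeta_i$ be the finitely many zeros of $u$ in $\overline{D_{s'}}$, of orders $m_i$. Then $V+2\sum m_i\log|t-\zeta_i|$ is continuous on $\overline{D_{s'}}$, and the mean of $\log|se^{i\theta}-\zeta|$ over $\theta$ is $\log\max(s,|\zeta|)$, which is continuous in $s>0$.

*Derivative of $M$.* Let $|t|=s$ contain no zero of $u$. Then $sM'(s)=\frac1{2\pi}\oint_{|t|=s}\partial_nV\,|dt|$. Apply Green's formula on $D_s$ minus small discs about the zeros. The flux of $V$ out of a small disc about a zero of order $m$ tends to $-4\pi m$. Hence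
$$sM'(s)=\frac1{2\pi}\Bigl(\int_{D_s}4(u^\#)^2-4\pi n(s)\Bigr)=2A(s)-2n(s).$$
Only finitely many $s\in[\frac12,r]$ are excluded, $M$ is continuous, and $M'$ is bounded between them. Integrating and using $M(r)\ge0$,
$$\int_{1/2}^rn(s)\frac{ds}s\le\int_{1/2}^rA(s)\frac{ds}s+\tfrac12M(\tfrac12).\tag{5}$$

**Step 3: too many zeros.** The aim is to feed in the zeros of $f$. Let $f(\zeta)=0$. Then $\operatorname{ord}_\zeta u=1+2\operatorname{ord}_\zeta y$ is odd. If it were negative, $v^2=1+u^5$ would give $2\operatorname{ord}_\zeta v=5\operatorname{ord}_\zeta u$, an odd number, which is impossible. So $\operatorname{ord}_\zeta u\ge1$, and $n(s)\ge n_f(s)$ for all $s$. Since $N_f(\frac12)=0$, (1), (4) and (5) give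
$$N_f(r)\le\frac{C^2}2\log\frac1{1-r^2}+c\qquad(\tfrac12<r<1)\tag{6}$$
with $C,c$ independent of $r$. Put $r=r_{m+1}$. With $1-e^{-x}\ge x/2$ on $[0,1]$,
$$1-r_{m+1}^2=1-e^{-2^{-m}\log2}\ge2^{-m-1}\log2,$$
so the right side of (6) is $O(m)$. By (3) the left side is at least $2^{m-1}\log2$. This is a contradiction for large $m$. $\blacksquare$

## 6. Genus one: rational points from the $\wp$-function

We prove Theorem 2(a). Genus $0$ was done in Section 3. In genus $1$ the smooth completion has a rational point, so it is an elliptic curve, and removing finitely many points does not affect infinitude. So it suffices to treat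
$$\mathcal E:\ y^2=x^3+ax+b,\qquad a,b\in E,\quad4a^3+27b^2\ne0.$$
Choose $0\ne h\in\mathbb Z\{t\}$ with $ha,hb\in\mathbb Z\{t\}$. The isomorphism $(x,y)\mapsto(h^2x,h^3y)$ replaces $(a,b)$ by $(h^4a,h^6b)$. So assume $a,b\in\mathbb Z\{t\}$.

**A first try.** Near the origin of $\mathcal E$ use $z=-x/y$ and $w=-1/y$. Then $x=z/w$, $y=-1/w$, and multiplying the equation by $w^3$ turns it into
$$w=z^3+azw^2+bw^3.\tag{7}$$
Put $z=t$ and solve for $w\in\mathbb Z[[t]]$ by iteration. This gives a point with integer Laurent coefficients, but it need not be meromorphic on $D$. Take $a=0$, $b=1$: then $w=\gamma(t^3)$, where $\gamma$ inverts $\tau=\gamma-\gamma^3$ near $0$. As $\tau$ increases from $0$ to $\frac2{3\sqrt3}$, $\gamma$ increases to $\frac1{\sqrt3}$, while $\gamma'=1/(1-3\gamma^2)\to\infty$. So $w$ stays bounded but $w'$ does not, and $w$ has no meromorphic extension to the point $t=(\frac2{3\sqrt3})^{1/3}<1$.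

The remedy is to choose not $z$ but the *uniformizing* parameter $s$, with $x=\wp(s)$. If $s$ is holomorphic on $D$, the point will be meromorphic on $D$. We then have to make $z$ integral, and this can be arranged by rounding the coefficients of $s$ one at a time. The same rounding trick shows that a meromorphic function on $D$ with integer coefficients lies in $E$:

**Lemma A.** If $x\in\mathbb Z((t))$ is the Laurent expansion at $0$ of a function meromorphic on $D$, then $x\in E$.

*Proof.* Multiplying by a power of $t$, assume $x$ is holomorphic at $0$. By Weierstrass' theorem on $D$ there is $H_0\in\mathcal O(D)$ with $H_0(0)\ne0$ and $H_0x\in\mathcal O(D)$. Let $H(t)=H_0(t)\overline{H_0(\bar t)}/|H_0(0)|^2=\sum H_nt^n$. It has real coefficients $H_n$, constant term $1$, and $Hx\in\mathcal O(D)$. Let $e_0=1$, and choose recursively real $e_n\in[-\frac12,\frac12]$ such that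
$$h_n:=e_n+\sum_{j<n}H_{n-j}e_j\in\mathbb Z .$$
Then $e=\sum e_nt^n\in\mathcal O(D)$, since its coefficients are bounded. With $h_0=1$, $h=\sum h_nt^n=He$ is in $\mathcal O(D)$ with integer coefficients, so $0\ne h\in\mathbb Z\{t\}$. Finally $hx=e\cdot(Hx)\in\mathcal O(D)$ has integer coefficients as a product of two integral series. So $hx\in\mathbb Z\{t\}$ and $x=hx/h\in E$. $\square$

**Step 1: the formal $\wp$-function.** The aim is to have $\wp$ available with power series $a,b$ as invariants. For indeterminates $A,B$ let
$$P(s)=P(s;A,B)=s^{-2}+\sum_{k\ge2}c_ks^{2k-2}$$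
be the Laurent expansion of $\wp$ with $g_2=-4A$, $g_3=-4B$, where (DLMF 23.9.4–5)
$$c_2=-\frac A5,\qquad c_3=-\frac B7,\qquad c_k=\frac3{(2k+1)(k-3)}\sum_{m=2}^{k-2}c_mc_{k-m}\quad(k\ge4).\tag{8}$$
To verify (8): comparing the coefficients of $s^{-2}$ and $s^0$ in $\wp'^2=4\wp^3-g_2\wp-g_3$ gives $-8c_2=12c_2-g_2$ and $-16c_3=12c_3-g_3$. The coefficient of $s^{2k-4}$ in $\wp''=6\wp^2-\frac12g_2$, for $k\ge4$, gives $\bigl[(2k-2)(2k-3)-12\bigr]c_k=6\sum c_mc_{k-m}$, and the bracket is $2(2k+1)(k-3)$. So $c_k\in\mathbb Q[A,B]$.

For complex $(A,B)$ with $4A^3+27B^2\ne0$, the map $s\mapsto(\wp(s),\frac12\wp'(s))$ is the uniformization of the curve $y^2=x^3+Ax+B$, a group homomorphism. Thus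
$$\bigl(\tfrac12P'\bigr)^2=P^3+AP+B,\qquad P(2s)=\Bigl(\frac{3P^2+A}{P'}\Bigr)^2-2P,\qquad\tfrac12P'(2s)=\frac{3P^2+A}{P'}\bigl(P-P(2s)\bigr)-\tfrac12P' .\tag{9}$$
After clearing $P'$, each Laurent coefficient of these identities is a polynomial identity in $A,B$ valid on a dense set of $\mathbb C^2$, hence valid in $\mathbb Q[A,B]$. Since $P'=-2s^{-3}(1-\sum(k-1)c_ks^{2k})$ is invertible in $\mathbb Q[A,B]((s))$, (9) holds formally.

*Bounds.* If $A,B\in\mathbb C$, $|A|/5\le\rho^2$ and $|B|/7\le\rho^3$, then $|c_k|\le\rho^k$ for all $k\ge2$. This is the hypothesis for $k=2,3$, and by (8), whose sum has $k-3$ terms, $|c_k|\le\frac3{2k+1}\rho^k\le\rho^k$ for $k\ge4$. So $s^2P$ and $s^3P'$ converge locally uniformly for $\rho|s|^2<1$.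

*The parameter $z$.* Finally
$$\mathcal Z(s):=-\frac{2P}{P'}=s\,\frac{1+\sum c_ks^{2k}}{1-\sum(k-1)c_ks^{2k}}=s+O(s^5)\in\mathbb Q[A,B][[s]].$$

**Step 2: choosing $s$ by rounding.** The aim is a series $s\in\mathcal O(D)$ for which $z=\mathcal Z(s)$ has integer coefficients. Substitute $A=a(t)$, $B=b(t)$ and fix $k\in\mathbb Z$. For $s=\sum_{n\ge1}s_nt^n$ with $s_n\in\mathbb Q$, the terms of $\mathcal Z(s)-s$ contain $s^j$ with $j\ge5$, whose $t^n$-coefficient involves only $s_i$ with $i\le n-4$. So
$$z_n=s_n+(\text{a rational number determined by }s_1,\dots,s_{n-1},a,b),\qquad z_1=s_1,\ z_2=s_2.$$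
Put $s_1=1$, $s_2=k$, and for $n\ge3$ choose recursively $s_n\in\mathbb Q\cap[-\frac12,\frac12]$ with $z_n\in\mathbb Z$. The coefficients of $s$ are bounded, so $s\in\mathcal O(D)$; and $z\in t+kt^2+t^3\mathbb Z[[t]]$. Put
$$x=P(s;a,b),\qquad y=\tfrac12P'(s;a,b)\qquad\text{in }\mathbb Q((t)).$$
Then $y^2=x^3+ax+b$ and $z=-x/y$.

**Step 3: $x$ and $y$ are integral.** The aim is $x,y\in\mathbb Z((t))$. The series $w=-1/y=s^3/(1-\sum(k-1)c_ks^{2k})\in t^3\mathbb Q[[t]]$ satisfies (7). Equation (7) has at most one solution in $t\mathbb Q[[t]]$: for two solutions $w,w'$,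
$$(w-w')\bigl(1-az(w+w')-b(w^2+ww'+w'^2)\bigr)=0,$$
and the second factor has constant term $1$. On the other hand, $w\mapsto z^3+azw^2+bw^3$ maps $t^3\mathbb Z[[t]]$ to itself. By the same factorization it multiplies differences by elements of $t\mathbb Z[[t]]$. So iteration from $0$ converges $t$-adically to a solution in $t^3\mathbb Z[[t]]$. By uniqueness this is our $w$. Moreover $w\equiv z^3\equiv t^3\bmod t^4$, so the leading coefficient of $w$ is $1$ and $1/w\in\mathbb Z((t))$. Hence $y=-1/w$ and $x=z/w$ are in $\mathbb Z((t))$.

**Step 4: $x$ and $y$ are meromorphic on $D$.** The obstacle is that $P(s)$ need not converge where $|s|$ is large. The way around it is to divide $s$ by a power of $2$ and multiply back on the curve.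

Fix $0<r<1$. Choose $\rho,M>0$ with $|a|/5\le\rho^2$, $|b|/7\le\rho^3$, $|s|\le M$ on $D_r$, then $N$ with $\rho(M2^{-N})^2<1$. Let $\sigma=2^{-N}s\not\equiv0$. By the bounds in Step 1, $\sigma^2P(\sigma;a,b)$ and $\sigma^3P'(\sigma;a,b)$ converge uniformly on $D_r$. So $\xi=P(\sigma;a,b)$ and $\eta=\frac12P'(\sigma;a,b)$ are in $\mathcal M(D_r)$, with Laurent expansions at $0$ given by the formal substitution. By (9) they define a point $Q\in\mathcal E(\mathcal M(D_r))$.

Claim: for $0\le i\le N$, $2^iQ$ is an affine point whose coordinates have the expansions $P(2^i\sigma;a,b)$, $\frac12P'(2^i\sigma;a,b)$ at $0$. This is clear for $i=0$. If it holds for $i<N$, the second coordinate of $2^iQ$ is not zero, since its expansion begins like $-(2^i\sigma)^{-3}$. So the duplication formula applies, $2^{i+1}Q$ is affine, and (9) gives its expansions.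

For $i=N$: there are functions in $\mathcal M(D_r)$ with expansions $x,y$ at $0$. As $r<1$ was arbitrary, and these functions agree on smaller discs by the identity theorem, $x$ and $y$ are expansions of functions meromorphic on $D$.

**Step 5: conclusion.** By Lemma A, $(x,y)\in\mathcal E(E)$. Different $k$ give different points, because $z=-x/y$ has $z_2=k$. So $\mathcal E(E)$ is infinite. $\blacksquare$

## 7. The curves $y^{2g+1}=f(x^2-1)$ over a finite extension of $E$

We prove Theorem 2(b). Two features of Section 5 are lost.

First, a finite extension $F$ of $E$ need not lie in $\mathcal M(D)$. It lies in $\mathcal M(R)$ for a branched covering $R\to D$, and we have no formula for the growth of hyperbolic area on $R$. This is harmless, because $f$ is chosen after $R$ and can be given as many zeros as we like (Lemma B).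

Second, there is no fixed compact surface $S$ to map to. Over the zeros of $f$ we only learn something about the *multiplicities* with which $x$ takes the values $1,-1,\infty$: they are at least $4,4,3$. Lifting $x$ to a disc that covers $\mathbb P^1$ with ramification $4,4,3$ would require these multiplicities to be divisible by $4,4,3$, and they are only bounded below (for $g=2$, multiplicity $5$ at $1$ passes the test below). Schwarz–Pick via lifting stops there. Its replacement is Ahlfors' lemma, which needs only a curvature condition, and lower bounds on multiplicities suffice for that.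

### 7.1 Series with prescribed many zeros

**Lemma B.** Let $B\subset D$ be closed and discrete and let $\psi:(0,1)\to\mathbb R$ be a function. There is $f\in\mathbb Z\{t\}$ with $f(0)=1$, infinitely many zeros, all simple and outside $B$, and $N_f(R_m)\ge m\,\psi(R_m)$ for all $m\ge1$, where $R_m=2^{-2^{-m-1}}$.

*Proof.* For $j\ge1$ pick a rational $\rho_j=k_j/n_j\in(2^{-j-1},2^{-j})$, with positive integers $k_j,n_j$, such that $2^{-\rho_j}$ is not the modulus of an element of $B$. Only finitely many values are excluded, since $B$ meets a compact annulus in a finite set. Let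
$$f=\prod_{j\ge1}\bigl(1-2^{k_jM_j}t^{n_jM_j}\bigr)$$
with integers $M_j\ge j$ to be chosen. On $|t|\le r<1$ the $j$-th monomial is at most $(2^{\rho_j}r)^{n_jM_j}$ in absolute value. For large $j$, $2^{\rho_j}r\le\sqrt r$, so this is at most $r^{j/2}$. Thus the product converges locally uniformly for every such choice, and $f\in\mathbb Z\{t\}$, $f(0)=1$. The $j$-th factor has $n_jM_j$ simple zeros, all on $|t|=2^{-\rho_j}$. These radii are distinct and avoid $B$. Counting only the zeros on $|t|=2^{-\rho_m}$,
$$N_f(R_m)\ge n_mM_m\log\frac{R_m}{2^{-\rho_m}}=n_mM_m(\rho_m-2^{-m-1})\log2,$$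
and $\rho_m>2^{-m-1}$, so this is $\ge m\psi(R_m)$ once $M_m$ is large. $\square$

### 7.2 A Riemann surface for $F$ and the choice of $f$

The aim is to realize $F$ by meromorphic functions and then fix $f$. Write $F=E[T]/(G)$ with $G$ monic and irreducible, and let $G_1$ be a monic irreducible factor of $G$ in $\mathcal M(D)[T]$. Then $F$ embeds over $E$ into the field $\mathcal M(D)[T]/(G_1)$. By Forster, *Lectures on Riemann Surfaces*, Thm 8.9, there are a connected Riemann surface $R$, a proper nonconstant holomorphic map $\pi:R\to D$, and an embedding of $\mathcal M(D)[T]/(G_1)$ into $\mathcal M(R)$ over $\pi^*$. So $F\subset\mathcal M(R)$, with $h\in E$ acting as $h\circ\pi$. Being proper and nonconstant, $\pi$ is surjective.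

Let $B\subset D$ be the set of critical values of $\pi$; it is closed and discrete because $\pi$ is proper. Since $R$ carries the nonconstant bounded function $\pi$, it has a Poincaré metric $ds_R$. Let $\alpha(s)$ be the $ds_R$-area of $\pi^{-1}(D_s)$. This set is relatively compact, so $\alpha(s)<\infty$. Put
$$\psi(r)=1+\int_{1/2}^r\alpha(s)\frac{ds}s\quad(r\ge\tfrac12),\qquad\psi(r)=1\quad(r<\tfrac12),$$
and let $f$ be given by Lemma B for $B$ and $\psi$.

If $F=E$, take instead $R=D$, $\pi=\mathrm{id}$, $B=\emptyset$, and $f$ from (2). Here $\alpha(s)=\int_{D_s}\frac{4\,dx\,dy}{(1-|z|^2)^2}=\frac{4\pi s^2}{1-s^2}$, so $\psi(r)=O(1+\log\frac1{1-r})$. Thus $\psi(r_{m+1})=O(m)$ as $m\to\infty$ by the estimate of $1-r_{m+1}^2$ in Section 5, and (3) gives $N_f(r_{m+1})/\psi(r_{m+1})\to\infty$.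

In both cases the following holds, and it is all we use: $f\in\mathbb Z\{t\}$, $f(0)=1$, $f$ has zeros, all simple and outside $B$, and
$$\text{there are radii }r\in(\tfrac12,1)\text{ along which }N_f(r)/\psi(r)\to\infty.\tag{10}$$
For $f$ from Lemma B the radii are $R_m\ge2^{-1/4}$, where the quotient is $\ge m$. The choice of $f$ does not involve $g$.

### 7.3 The curve and the multiplicities of $x$

Let $g\ge2$ and $n=2g+1\ge5$.

**Genus and known points.** Multiplying $y^n=f(x^2-1)$ by $f$ gives
$$(fx)^2=fy^n+f^2 .$$
The right side has odd degree $2g+1$ in $y$. It is squarefree, since its derivative $nfy^{n-1}$ vanishes only at $y=0$, where its value is $f^2\ne0$. So $X_{g,f}$ is geometrically integral of genus $g$, with exactly one point at infinity, which is rational. The affine curve $y^n=f(x^2-1)$ is smooth: a singular point has $ny^{n-1}=0$ and $2fx=0$, so $x=y=0$, which is not on the curve. So all other points of $X_{g,f}$ are affine. The points $(\pm1,0)$ are rational, and they are the only ones with $y=0$.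

Suppose there is a further point $(x,y)\in F^2$. Then $y\ne0$ and $x\ne\pm1$. Regard $x,y\in\mathcal M(R)$. For $P\in R$, $\epsilon_P:=\operatorname{ord}_P(f\circ\pi)\in\{0,1\}$, because the zeros of $f$ are simple and $\pi$ is unramified over them.

**$x$ is nonconstant.** Otherwise $x^2-1$ is a nonzero constant, and at a point $P$ over a zero of $f$ we get $1=\epsilon_P=n\operatorname{ord}_Py$, a contradiction.

**Multiplicities.** The aim is to read off what the equation says at each $P\in R$.

* If $x(P)=\pm1$ with multiplicity $m$, then $n\operatorname{ord}_Py=\epsilon_P+m$. So $m\equiv0$ or $-1\pmod n$, and $m\ge n-1=2g\ge4$.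
* If $x$ has a pole of order $m$ at $P$, then $n\operatorname{ord}_Py=\epsilon_P-2m$. So $m\equiv0$ or $g+1\pmod n$, because $2(g+1)=n+1$; and $m\ge g+1\ge3$.
* Otherwise $\operatorname{ord}_P(x^2-1)=0$, so $n\mid\epsilon_P$ and $\epsilon_P=0$.

Hence every $P$ over a zero of $f$ is a $1$-point, a $(-1)$-point or a pole of $x$. For $a\in\{1,-1,\infty\}$ let $n_a(s)$ be the number of $a$-points of $x$ in $\pi^{-1}(D_s)$ with multiplicity. Choosing one point of $R$ over each zero of $f$ gives
$$n_f(s)\le n_1(s)+n_{-1}(s)+n_\infty(s).\tag{11}$$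

### 7.4 A metric with cone points and Ahlfors' lemma

The aim is to prove $x^*\chi\le C\,ds_R$, the analogue of Step 1 in Section 5.

**The metric $\lambda$ on the sphere.** Since $\frac14+\frac14+\frac13=\frac56<1$, there is a cocompact Fuchsian triangle group $\Gamma$ of signature $(4,4,3)$ (e.g. Beardon, *The Geometry of Discrete Groups*, §10.6). This means: $\Gamma$ is a discrete group of automorphisms of $D$ with $D/\Gamma\cong\mathbb P^1$, whose nontrivial point stabilizers lie over three points and are cyclic of orders $4,4,3$. Moving the three points by a Möbius transformation, we obtain a quotient map $q:D\to\mathbb P^1$ with ramification indices exactly $e_1=e_{-1}=4$ and $e_\infty=3$ over $1,-1,\infty$, unramified elsewhere. (Local model: the rotations of order $4$ about $0\in D$ have quotient map $z\mapsto z^4$.) As $\Gamma$ acts by isometries, the Poincaré metric descends to a conformal metric $\lambda$ of curvature $-1$ on $\mathbb P^1\setminus\{1,-1,\infty\}$.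

Let $a$ be one of the three points and $e=e_a$. Move a preimage of $a$ to $0\in D$ by an automorphism; its stabilizer is the group of rotations of order $e$, so $\xi=z^e$ is a local coordinate at $a$. From $|dz|=\frac1e|\xi|^{1/e-1}|d\xi|$,
$$\lambda=\tilde h(\xi)\,|\xi|^{1/e-1}|d\xi|,\qquad\tilde h(\xi)=\frac2{e\,(1-|\xi|^{2/e})},\tag{12}$$
with $\tilde h$ continuous and positive. In the coordinate $\xi$, $\chi$ is a bounded function times $|d\xi|$, so $\chi/\lambda=O(|\xi|^{1-1/e})\to0$ at $a$. Thus $\chi/\lambda$ is continuous on $\mathbb P^1\setminus\{1,-1,\infty\}$ and tends to $0$ at the three points. Hence there is a constant $C$ with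
$$\chi\le C\lambda\quad\text{on }\mathbb P^1\setminus\{1,-1,\infty\}.$$

**The semimetric $\mu=x^*\lambda$ on $R$.** The aim is to see that it extends over the points where $x\in\{1,-1,\infty\}$. At an $a$-point of multiplicity $m$ choose a local coordinate $\tau$ on $R$ with $\xi\circ x=\tau^m$. By (12),
$$\mu=\tilde h(\tau^m)\,|\tau|^{m/e_a-m}\,m|\tau|^{m-1}|d\tau|=m\,\tilde h(\tau^m)\,|\tau|^{m/e_a-1}|d\tau|.$$
By Section 7.3, $m\ge e_a$. If $m>e_a$, $\mu$ extends continuously by $0$. If $m=e_a$, then $\mu=\frac{2|d\tau|}{1-|\tau|^2}$, since locally $x$ lifts through $q$ by $z=\tau$; so $\mu$ extends smoothly and positively with curvature $-1$. At all other points $\mu$ is the pullback of a smooth metric of curvature $-1$, vanishing exactly at the critical points of $x$. So $\mu$ is a continuous semimetric on $R$, smooth with curvature $-1$ wherever it is nonzero.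

**Ahlfors' lemma: $\mu\le ds_R$.** Pull $\mu$ back to the universal cover $D$ of $R$ and write it $\sigma|dz|$. Where $\sigma>0$, curvature $-1$ means $\Delta\log\sigma=\sigma^2$. For $0<\rho<1$ let $\lambda_\rho=\frac{2\rho}{\rho^2-|z|^2}$ on $D_\rho$. This is the Poincaré metric of $D_\rho$ (substitute $z/\rho$), so $\Delta\log\lambda_\rho=\lambda_\rho^2$. Since $\sigma$ is bounded on $D_\rho$ and $\lambda_\rho\to\infty$ at the boundary, $\sigma/\lambda_\rho\to0$ at $\partial D_\rho$, so this quotient has a maximum at some $z_0\in D_\rho$. If $\sigma(z_0)=0$, then $\sigma\equiv0$ on $D_\rho$. If $\sigma(z_0)>0$, then $\sigma$ is smooth near $z_0$ and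
$$0\ge\Delta\log(\sigma/\lambda_\rho)(z_0)=\sigma(z_0)^2-\lambda_\rho(z_0)^2,$$
so the maximum of the quotient is at most $1$. In all cases $\sigma\le\lambda_\rho$ on $D_\rho$. Letting $\rho\to1$ gives $\sigma\le\frac2{1-|z|^2}$, that is, $\mu\le ds_R$.

**Area bound.** Off a discrete set $x^*\chi\le C\mu\le C\,ds_R$, and by continuity $x^*\chi\le C\,ds_R$ on $R$. Put $A(s)=\frac1{4\pi}\operatorname{Area}_{x^*\chi}\bigl(\pi^{-1}(D_s)\bigr)$. (For $R=D$ this is the normalization of Section 5, as $x^*\chi=2x^\#|dt|$.) Then
$$A(s)\le\frac{C^2}{4\pi}\,\alpha(s).\tag{13}$$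

### 7.5 The first main theorem on $R$

The aim is to bound $n_a$ by $A$, as in Step 2 of Section 5, for $a\in\{1,-1,\infty\}$. Put
$$u=\frac{x-1}{x+1},\qquad u=\frac{x+1}{1-x},\qquad u=\frac1x$$
for $a=1,-1,\infty$ respectively. Each is obtained from $x$ by a rotation of the sphere: the matrices $\frac1{\sqrt2}\begin{pmatrix}1&-1\\1&1\end{pmatrix}$, $\frac1{\sqrt2}\begin{pmatrix}1&1\\-1&1\end{pmatrix}$, $\begin{pmatrix}0&i\\i&0\end{pmatrix}$ are in $SU(2)$. Each rotation takes $a$ to $0$. So $u^*\chi=x^*\chi$, and the zeros of $u$ are the $a$-points of $x$ with the same multiplicities.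

Let $V=\log(1+|u|^{-2})\ge0$ on $R$. As in Section 5, off the zeros of $u$ it is smooth, and in a local coordinate $d{*}dV=\Delta V\,dx\,dy=\frac{4|u'|^2}{(1+|u|^2)^2}\,dx\,dy$. This is precisely the area form of $u^*\chi=x^*\chi$. At a zero of order $m$, $V=-2m\log|\tau|+(\text{smooth})$ in a coordinate $\tau$. Sum over the fibers of $\pi$ (with multiplicity) and average over circles:
$$\pi_*V(t)=\sum_{P\mapsto t}V(P),\qquad M(s)=\frac1{2\pi}\int_0^{2\pi}\pi_*V(se^{i\theta})\,d\theta .$$

**$M$ is continuous on $(0,1)$.** Let $t_0\in D$. Over a small disc about $t_0$, $R$ is a disjoint union of discs with coordinates $\tau$ satisfying $\tau^e=t-t_0$, and on each $V=-2m\log|\tau|+(\text{continuous})$ with some $m\ge0$. Since $\sum_{\tau^e=t-t_0}\log|\tau|=\log|t-t_0|$, and the sum of a continuous function over the roots $\tau$, with multiplicity, is continuous in $t$,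
$$\pi_*V=-c\,\log|t-t_0|+(\text{continuous})\quad\text{near }t_0,\qquad c\ge0.$$
In a compact disc only finitely many $t_0$ have $c\ne0$. As in Section 5, the mean of $\log|se^{i\theta}-t_0|$ is $\log\max(s,|t_0|)$, so $M$ is continuous.

**Derivative of $M$.** For all $s$ outside a discrete subset of $(0,1)$, the circle $|t|=s$ avoids $B$ and the images of the zeros of $u$. For such $s$, $\pi$ is a finite unramified covering over a neighborhood of the circle, and the flux form ${*}dV$ is conformally invariant. Hence
$$sM'(s)=\frac1{2\pi}\int_{|t|=s}{*}d(\pi_*V)=\frac1{2\pi}\int_{\pi^{-1}(|t|=s)}{*}dV .$$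
The set $\pi^{-1}(\overline{D_s})$ is compact with smooth boundary $\pi^{-1}(|t|=s)$. Green's formula on it, minus small discs about the zeros of $u$ (a zero of order $m$ has flux $-4\pi m$), gives
$$sM'(s)=\frac1{2\pi}\bigl(4\pi A(s)-4\pi n_a(s)\bigr)=2A(s)-2n_a(s).$$
Integrating from $\frac12$ to $r$ and using $M(r)\ge0$,
$$\int_{1/2}^rn_a(s)\frac{ds}s\le\int_{1/2}^rA(s)\frac{ds}s+c_a,\qquad c_a=\tfrac12M(\tfrac12)\text{ independent of }r.\tag{14}$$

### 7.6 The contradiction, and the smallest genus

Sum (14) over $a=1,-1,\infty$ and use (1), (11) and (13). For $\frac12<r<1$,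
$$N_f(r)\le N_f(\tfrac12)+\frac{3C^2}{4\pi}\int_{1/2}^r\alpha(s)\frac{ds}s+c\ \le\ C'\psi(r)+c'$$
with $c=\sum_ac_a$ and constants $C',c'\ge0$ independent of $r$. Since $\psi\ge1$, this gives $N_f(r)/\psi(r)\le C'+c'$ for all $r\in(\frac12,1)$, contradicting (10). So the further point $(x,y)$ does not exist, and $X_{g,f}(F)$ consists of $(1,0)$, $(-1,0)$ and the point at infinity. This holds for every $g\ge2$ with the same $f$, and for $F=E$ with the explicit $f$ of (2). $\blacksquare$

Consequently, for every finite extension $F/E$ the smooth curve $X_{2,f}$ has an $F$-rational point but only three of them, so $F$ is not ample. Over $E$, part (a) excludes genus $0$ and $1$ as counterexamples, while $X_{2,f}$ with $f$ from (2) has genus $2$ and exactly three $E$-points. So $2$ is exactly the smallest genus in which the ampleness property fails over $E$.
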